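\title{Polynomial growth of multiplicities in discretely decomposable restrictions to symmetric subgroups}

\begin{abstract}
Let $(G,G')$ be a semisimple symmetric pair and $\pi$ an irreducible unitary representation of $G$ whose restriction to $G'$ is infinitesimally discretely decomposable. We prove that the multiplicity of every irreducible unitary representation $\tau$ of $G'$ in $\pi|_{G'}$ is finite and bounded by a polynomial in the norm of the infinitesimal character of $\tau$, with an exponent read off from the associated variety of $\pi$. The proof has two independent parts. First, a single eigenvector of the Casimir element of $G'$ forces $[x,\sigma x]=0$ on the associated variety; this excludes nonzero closed orbits of the complexified maximal compact subgroup $K'$ of $G'$ and gives polynomial bounds for the $K'$-multiplicities. Second, every irreducible unitary representation of the identity component of $G'$ contains a type of its maximal compact subgroup whose size is at most linear in the infinitesimal character.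
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}\label{ss:question}

Let $G$ be a connected real semisimple Lie group with finite center, $\sigma$ an involutive automorphism of $G$, and $G'$ an open subgroup of the fixed point group $G^\sigma$. The pair $(G,G')$ is called a \emph{semisimple symmetric pair}. Choose a Cartan involution $\theta$ of $G$ commuting with $\sigma$, and put $K=G^\theta$ and $K'=K\cap G'$; these are maximal compact subgroups of $G$ and $G'$. We write $G'_0$, $K'_0$ for identity components, $\mathfrak g_0,\mathfrak g'_0,\mathfrak k_0,\mathfrak k'_0$ for Lie algebras, and we drop the subscript for complexifications. The complexified Cartan decomposition is $\mathfrak g=\mathfrak k\oplus\mathfrak p$, and $B$ is the Killing form of $\mathfrak g$. The sets of equivalence classes of irreducible unitary representations of $G$ and $G'$ are $\widehat G$ and $\widehat{G'}$.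

For $\pi\in\widehat G$ let $\pi_K$ be the $(\mathfrak g,K)$-module of $K$-finite vectors. A $(\mathfrak g',K')$-module is \emph{discretely decomposable} if it is the union of an increasing sequence of submodules of finite length, and $\pi|_{G'}$ is \emph{infinitesimally discretely decomposable}, in the sense of T.~Kobayashi, if $\pi_K$ is discretely decomposable as a $(\mathfrak g',K')$-module. The multiplicity of $\tau\in\widehat{G'}$ in $\pi|_{G'}$ is the dimension of the space $\operatorname{Hom}_{G'}(\tau,\pi|_{G'})$ of continuous $G'$-intertwining operators.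

To speak of growth we need a size for $\tau$. Fix a $\theta$-stable Cartan subalgebra $\mathfrak h'_0$ of $\mathfrak g'_0$. The form $B$ is positive definite on the real form $\mathfrak h'_{\mathbb R}=i(\mathfrak h'_0\cap\mathfrak k)\oplus(\mathfrak h'_0\cap\mathfrak p)$ of $\mathfrak h'$. The dual form on $(\mathfrak h'_{\mathbb R})^*$ extends to a Hermitian inner product on $\mathfrak h'^*$, with norm $\|\cdot\|$. By the Harish-Chandra isomorphism, an infinitesimal character of $\mathfrak g'$ is an orbit of the Weyl group of $(\mathfrak g',\mathfrak h')$ in $\mathfrak h'^*$. For $\tau\in\widehat{G'}$ let $\chi_\tau$ be the infinitesimal character of an irreducible constituent of $\tau|_{G'_0}$. Lemma~\ref{lem:norm} shows that such constituents exist and that the number $\|\chi_\tau\|$ depends neither on the constituent nor on the point of the orbit. The source of the following conjecture is \cite{Jan}.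

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(G,G')$ be a semisimple symmetric pair and $\pi\in\widehat G$. If $\pi|_{G'}$ is infinitesimally discretely decomposable, then there is a polynomial $p$, depending on $\pi$ but not on $\tau$, such that $\dim\operatorname{Hom}_{G'}(\tau,\pi|_{G'})\le p(\|\chi_\tau\|)<\infty$ for all $\tau\in\widehat{G'}$.}
\medskip

The case $\sigma=\theta$, $G'=K$ shows what to expect. The hypothesis is then automatic, since $\pi_K$ is a union of finite-dimensional $K$-modules; finiteness is Harish-Chandra's admissibility theorem; and $\chi_\tau$ is the highest weight of $\tau$ shifted by the half sum of positive roots. Generate $\pi_K$ from a finite-dimensional $K$-stable subspace $F$ by the standard filtration $U_j(\mathfrak g)$ of the enveloping algebra. The dimension of $U_j(\mathfrak g)F$ is at most polynomial in $j$. So if all copies of a $K$-type of highest weight $\mu$ appear by step $j\le C(1+|\mu|)$, its multiplicity is at most polynomial in $|\mu|$. One cannot hope for bounded multiplicities: for $(SL(3,\mathbb C),SU(3))$ they can grow linearly (Section~\ref{sec:exponent}).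 Polynomial growth is therefore the natural guess.

For noncompact $G'$ there are two difficulties. The hypothesis contains no finiteness: a countable direct sum of copies of one irreducible module is discretely decomposable. And the size of $\tau$ is measured by an infinitesimal character, whereas the filtration argument counts types of a compact group.

\subsection{Results}\label{ss:results}

Let $M$ be an irreducible $(\mathfrak g,K)$-module. Choose a finite-dimensional subspace $F\ne0$, put $M_j=U_j(\mathfrak g)F$, and let $\operatorname{gr}M=\bigoplus_jM_j/M_{j-1}$, a module over $\operatorname{gr}U(\mathfrak g)=S(\mathfrak g)$. We view $S(\mathfrak g)$ as the algebra of polynomial functions on $\mathfrak g$, with $Y\in\mathfrak g$ as the linear function $B(Y,\cdot)$. The \emph{associated variety} $V(M)\subset\mathfrak g$ is the zero set of the annihilator of $\operatorname{gr}M$. It does not depend on $F$, and it is a closed cone in $\mathfrak p$ stable under the complexification $K_{\mathbb C}$ of $K$ (Lemma~\ref{lem:AV}).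

Let $L$ be the complexification of $K'_0$. Fix a Cartan subalgebra $\mathfrak t_0$ of $\mathfrak k'_0$ and a positive system of roots of $(\mathfrak k',\mathfrak t)$, and let $N\subset L$ be the corresponding maximal unipotent subgroup. For an irreducible component $V_s$ of $V=V(M)$, the algebra $A_s=\mathbb C[V_s]^N$ is spanned by the highest weight vectors of $L$ in the coordinate ring of $V_s$. Let $d_s$ be its Krull dimension, let $r_s$ be the rank of the group generated by its $\mathfrak t$-weights, and put
\[
c(V)=\max_s\,(d_s-r_s).
\]
This is a nonnegative integer (Lemma~\ref{lem:As}). It compares the number of parameters for highest weight vectors with the number of parameters for their weights.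

\begin{theorem}\label{thm:A}
Let $\pi\in\widehat G$ and assume that $\pi|_{G'}$ is infinitesimally discretely decomposable. Then $\pi|_{K'}$ is admissible, and there is a constant $C_\pi$ such that
\[
\dim\operatorname{Hom}_{G'}(\tau,\pi|_{G'})\le C_\pi\,(1+\|\chi_\tau\|)^{c(V(\pi_K))}<\infty\qquad\text{for all }\tau\in\widehat{G'}.
\]
\end{theorem}

Since $(1+t)^{c(V)}$ is a polynomial in $t$, the conjecture holds. If $c(V(\pi_K))=0$, the multiplicities are uniformly bounded.

The first difficulty above is resolved by the next theorem. For $x\in\mathfrak g$ let $x'=\frac12(x+\sigma x)$ be its component in $\mathfrak g'$; call $y\in\mathfrak g$ \emph{nilpotent} if $\operatorname{ad}y$ is nilpotent on $\mathfrak g$; and let $\Omega_{\mathfrak g'}\in U(\mathfrak g')$ be the Casimir element of $\mathfrak g'$ for the form $B|_{\mathfrak g'}$.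

\begin{theorem}\label{thm:B}
Let $M$ be an irreducible $(\mathfrak g,K)$-module, unitarizable or not, and $V=V(M)$. The following conditions are equivalent.
\begin{itemize}
\item[(a)] $M$ is discretely decomposable as a $(\mathfrak g',K')$-module.
\item[(b)] There are $0\ne v\in M$ and a nonzero polynomial $q$ with $q(\Omega_{\mathfrak g'})v=0$.
\item[(c)] $B(x,\sigma x)=0$ for all $x\in V$.
\item[(d)] $[x,\sigma x]=0$ for all $x\in V$.
\item[(e)] $x'$ is nilpotent for all $x\in V$.
\item[(f)] The only closed $L$-orbit in $V$ is $\{0\}$.
\item[(g)] $M$ is $K'$-admissible, that is, all $K'$-multiplicities in $M$ are finite.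
\end{itemize}
\end{theorem}

By (b), a single eigenvector of $\Omega_{\mathfrak g'}$ in $\pi_K$ already forces all the conclusions of Theorem~\ref{thm:A}.

After the preliminaries of Section~\ref{sec:prelim}, Section~\ref{sec:example} works out $G=SL(2,\mathbb R)\times SL(2,\mathbb R)$, where every step can be seen by hand. Sections~\ref{sec:casimir}--\ref{sec:Kmult} prove Theorem~\ref{thm:B} along the cycle (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(f)$\Rightarrow$(g)$\Rightarrow$(a), with the side branch (d)$\Rightarrow$(e)$\Rightarrow$(c); the step (f)$\Rightarrow$(g) is proved with a polynomial bound. Section~\ref{sec:small} resolves the second difficulty by finding a small $K'_0$-type in every $\tau$, and Section~\ref{sec:proofA} combines the two parts.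

\section{Preliminaries}\label{sec:prelim}

\subsection{The Killing form}\label{ss:killing}

Let $x\mapsto\bar x$ be the conjugation of $\mathfrak g$ with respect to $\mathfrak g_0$. It commutes with the complex linear extensions of $\sigma$ and $\theta$. A prime (double prime) on $\mathfrak k$ or $\mathfrak p$ denotes the $+1$ (the $-1$) eigenspace of $\sigma$, so that $\mathfrak g=\mathfrak k'\oplus\mathfrak k''\oplus\mathfrak p'\oplus\mathfrak p''$ and $\mathfrak g'=\mathfrak k'\oplus\mathfrak p'$. Since $\sigma$ and $\theta$ preserve $B$, the four summands are $B$-orthogonal, and $B$ is nondegenerate on each of them.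

As $B$ is negative definite on $\mathfrak k_0$ and positive definite on $\mathfrak p_0$, the formula $(u,v)=-B(u,\theta\bar v)$ defines a $K$-invariant Hermitian inner product on $\mathfrak g$; put $|u|^2=(u,u)$. Thus
\begin{equation}\label{eq:signs}
|x|^2=B(x,\bar x)\ \ (x\in\mathfrak p),\qquad |A|^2=-B(A,\bar A)\ \ (A\in\mathfrak k),\qquad |z|^2=B(z,z)\ \ (z\in i\mathfrak k_0\oplus\mathfrak p_0).
\end{equation}
For $y\in\mathfrak g$ put $y^\dagger=-\theta\bar y$. Then $\operatorname{ad}y^\dagger$ is the adjoint of $\operatorname{ad}y$, because $([y,u],v)=B(u,[y,\theta\bar v])=B(u,\theta\overline{[\theta\bar y,v]})=(u,[y^\dagger,v])$. We have $y^\dagger=\bar y$ on $\mathfrak p$, $y^\dagger=y$ on $i\mathfrak k_0\oplus\mathfrak p_0$, and $y^\dagger=-y$ on $\mathfrak k_0\oplus i\mathfrak p_0$. Both halves of the proof end with the same observation.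

\begin{lemma}\label{lem:normal}
If $y\in\mathfrak g$ is nilpotent and $[y,y^\dagger]=0$, then $y=0$.
\end{lemma}

\begin{proof}
The operator $\operatorname{ad}y$ is normal, hence diagonalizable, and nilpotent. So $\operatorname{ad}y=0$, and $\mathfrak g$ has no center.
\end{proof}

\subsection{Groups and highest weights}\label{ss:groups}

The group $K$ is connected, and it is compact because the center of $G$ is finite. The map $(k,X)\mapsto k\exp X$ is a diffeomorphism $K\times\mathfrak p_0\to G$. If $\sigma$ fixes $k\exp X$, uniqueness gives $\sigma k=k$ and $\sigma X=X$; so $G^\sigma=K^\sigma\exp\mathfrak p'_0$. An open subgroup contains the connected set $\exp\mathfrak p'_0$, so $G'=K'\exp\mathfrak p'_0$ and $G'_0=K'_0\exp\mathfrak p'_0$, and $\Gamma=G'/G'_0\cong K'/K'_0$ is finite. The group $G'_0$ is a connected reductive group with maximal compact subgroup $K'_0$.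

The groups $L$ and $K_{\mathbb C}$ are connected reductive algebraic groups, and their rational representations are the locally finite representations of $K'_0$ and $K$. Their images in $GL(\mathfrak p)$ are generated by the operators $e^{\operatorname{ad}Y}$ with $Y\in\mathfrak k'$ and $Y\in\mathfrak k$, so a $K_{\mathbb C}$-stable subset of $\mathfrak p$ is $L$-stable. Weights of $\mathfrak t$ on $K'_0$-modules lie in a lattice in $(i\mathfrak t_0)^*$. This space carries the inner product $\langle\cdot,\cdot\rangle$ and norm $|\cdot|$ dual to $B$; for $\lambda\in(i\mathfrak t_0)^*$ let $H_\lambda\in i\mathfrak t_0$ be given by $B(H_\lambda,\cdot)=\lambda$. We write $F_\mu$ for the irreducible $K'_0$-module of highest weight $\mu$, and $\rho_c$ for the half sum of the positive roots of $(\mathfrak k',\mathfrak t)$.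

\begin{lemma}\label{lem:tensor}
Let $E$ be a finite-dimensional $K'_0$-module. Then $F_\mu\otimes E$ is a sum of at most $\dim E$ irreducible modules, with highest weights of the form $\mu+\nu$, $\nu$ a weight of $E$.
\end{lemma}

\begin{proof}
Let $\mathfrak n$ be the Lie algebra of $N$. The $\mathfrak n$-invariants in $F_\mu\otimes E=\operatorname{Hom}(F_\mu^*,E)$ are the $\mathfrak n$-equivariant maps $\phi$. The module $F_\mu^*$ is generated over $U(\mathfrak n)$ by a lowest weight vector $f$, of weight $-\mu$. So $\phi\mapsto\phi(f)$ is injective, and it sends weight $\lambda$ to weight $\lambda-\mu$.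
\end{proof}

We use four facts about an affine variety $X$ with an action of a connected reductive group such as $L$. Irreducible components of $X$ are stable. The Zariski and Euclidean closures of an orbit coincide. Every orbit closure contains a closed orbit. The algebra $\mathbb C[X]^N$ is finitely generated (Had\v{z}iev; Grosshans).

\subsection{Modules and infinitesimal characters}\label{ss:modules}

A $(\mathfrak g,K)$-module is a vector space with an action of $\mathfrak g$ and a locally finite action of $K$ whose differential is the action of $\mathfrak k_0$, with $k(Yv)=(\operatorname{Ad}(k)Y)(kv)$. Since $K$ is connected, a $\mathfrak g$-submodule is $K$-stable. Hence an irreducible $(\mathfrak g,K)$-module $M$ equals $U(\mathfrak g)v$ for every $v\ne0$, and it has countable dimension. We use three standard facts.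
\begin{itemize}
\item[(S)] (Dixmier's version of Schur's lemma.) An endomorphism of an irreducible module of countable dimension over a complex algebra is a scalar.
\item[(H1)] (Harish-Chandra.) An irreducible unitary representation of $G$ is $K$-admissible; its $K$-finite vectors are smooth and dense and form an irreducible $(\mathfrak g,K)$-module. The same holds for $G'_0$ and $K'_0$.
\item[(H2)] (Harish-Chandra; see \cite[Ch.~4]{Wal}.) A finitely generated $(\mathfrak g',K'_0)$-module killed by an ideal of finite codimension in the center $Z(\mathfrak g')$ of $U(\mathfrak g')$ has finite length.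
\end{itemize}

Choose a triangular decomposition $\mathfrak g'=\mathfrak u^-\oplus\mathfrak h'\oplus\mathfrak u^+$. The Harish-Chandra isomorphism $\gamma$ from $Z(\mathfrak g')$ onto the Weyl group invariants in $S(\mathfrak h')$ is the projection to $U(\mathfrak h')=S(\mathfrak h')$ along $\mathfrak u^-U(\mathfrak g')+U(\mathfrak g')\mathfrak u^+$, followed by a translation of the argument by the half sum of positive roots; it does not depend on the positive system. By (H1) and (S), $z\in Z(\mathfrak g')$ acts on the $K'_0$-finite vectors of an irreducible unitary representation of $G'_0$ by a scalar $\gamma(z)(\chi)$, where $\chi\in\mathfrak h'^*$ is the infinitesimal character. By the Poincar\'e--Birkhoff--Witt theorem the projection maps $U_m(\mathfrak g')$ into $U_m(\mathfrak h')$, and a translation does not raise the degree. Therefore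
\begin{equation}\label{eq:HCdeg}
|\gamma(z)(\chi)|\le C_z(1+\|\chi\|)^m\qquad\text{for }z\in Z(\mathfrak g')\cap U_m(\mathfrak g'),\ \chi\in\mathfrak h'^*.
\end{equation}

\begin{lemma}\label{lem:norm}
\textup{(i)} Every automorphism $\psi$ of $\mathfrak g$ with $\psi(\mathfrak h')=\mathfrak h'$ preserves $\|\cdot\|$. In particular $\|\cdot\|$ is invariant under the Weyl group of $(\mathfrak g',\mathfrak h')$.

\textup{(ii)} For $\tau\in\widehat{G'}$, the restriction $\tau|_{G'_0}$ contains an irreducible closed subrepresentation, and the infinitesimal characters of all such subrepresentations have the same norm.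
\end{lemma}

\begin{proof}
(i) The operators $\operatorname{ad}H$, $H\in\mathfrak h'_{\mathbb R}$, are self-adjoint and commute, so $\mathfrak g$ is a sum of $\mathfrak h'$-weight spaces with weights real on $\mathfrak h'_{\mathbb R}$. If $\operatorname{ad}(H_1+iH_2)$ with $H_j\in\mathfrak h'_{\mathbb R}$ has real eigenvalues, all weights vanish on $H_2$, so $H_2=0$. Thus $\mathfrak h'_{\mathbb R}$ is the set of $H\in\mathfrak h'$ for which $\operatorname{ad}H$ has real eigenvalues, and $\psi$ preserves it as well as $B$. Weyl group elements are induced by products of automorphisms $e^{\operatorname{ad}Y}$, $Y\in\mathfrak g'$, which act on all of $\mathfrak g$.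

(ii) The finite group $\Gamma$ acts by conjugation on the commutant $\mathcal R$ of $\tau(G'_0)$, and $\mathcal R^\Gamma=\mathbb C$ by Schur's lemma for $\tau$. Let $p_1,\dots,p_k\in\mathcal R$ be nonzero pairwise orthogonal projections. Then $\sum_{g\in\Gamma}g(p_i)=c_i\cdot1$ with $c_i\ge1$, because the sum is $\ge p_i$; and $\sum_ic_i\le|\Gamma|$, because $\sum_ig(p_i)\le1$ for each $g$. So $k\le|\Gamma|$. In a family with $k$ maximal no $p_i$ can be split, so the range $\tau_0$ of $p_1$ is irreducible under $G'_0$.

The subspaces $\tau(g)\tau_0$, with $g\in K'$ running over representatives of $\Gamma$, span a dense subspace. So an irreducible $\tau_1\subset\tau|_{G'_0}$ has a nonzero orthogonal projection to some $\tau(g)\tau_0$ and is equivalent to it. On $\tau(g)\tau_0$ the element $z\in Z(\mathfrak g')$ acts by $\gamma(\operatorname{Ad}(g^{-1})z)(\chi)$, where $\chi$ is the infinitesimal character of $\tau_0$. Choose a product $\phi$ of automorphisms $e^{\operatorname{ad}Y}$, $Y\in\mathfrak g'$, that carries the Cartan subalgebra $\operatorname{Ad}(g^{-1})\mathfrak h'$ to $\mathfrak h'$, and put $\psi=\phi\circ\operatorname{Ad}(g^{-1})$.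 Then $\psi z=\operatorname{Ad}(g^{-1})z$, since $\phi$ fixes $Z(\mathfrak g')$ pointwise, and $\gamma(\psi z)=\psi(\gamma(z))$, since $\gamma$ does not depend on the positive system. So $\tau_1$ has infinitesimal character $\chi\circ\psi$, which has norm $\|\chi\|$ by (i).
\end{proof}

\subsection{The associated variety}\label{ss:AV}

\begin{lemma}\label{lem:AV}
Let $M$ be an irreducible $(\mathfrak g,K)$-module. Then $V(M)$ does not depend on $F$. It is a closed $K_{\mathbb C}$-stable cone in $\mathfrak p$ containing $0$, and its elements are nilpotent. In particular $B(x,x)=0$ for $x\in V(M)$.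
\end{lemma}

\begin{proof}
Let $M_j=U_j(\mathfrak g)F$ and $M'_j=U_j(\mathfrak g)F'$. There is an $a$ with $F\subset M'_a$ and $F'\subset M_a$, so $M_j\subset M'_{j+a}$ and $M'_j\subset M_{j+a}$. Let $P\in S^m(\mathfrak g)$ kill $\operatorname{gr}M$, and let $u\in U_m(\mathfrak g)$ have symbol $P$, so that $uM_j\subset M_{j+m-1}$ for all $j$. Then $u^eM'_j\subset M_{j+a+e(m-1)}\subset M'_{j+em-(e-2a)}$, so $P^e$ kills the graded module of $(M'_j)$ as soon as $e>2a$. The two annihilators are graded ideals, so they have the same radical and the same zero set. A proper graded ideal has a cone containing $0$ as its zero set.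

Now take $F$ to be $K$-stable. The annihilator is then $K$-stable, hence $K_{\mathbb C}$-stable. For $Y\in\mathfrak k$, $u\in U_j(\mathfrak g)$ and $f\in F$ we have $Yuf=[Y,u]f+uYf\in M_j$, so $\mathfrak k$ kills $\operatorname{gr}M$ and $V(M)\subset\mathfrak k^\perp=\mathfrak p$.

Let $P\in S^m(\mathfrak g)$ be $\mathfrak g$-invariant, $m>0$. Its symmetrization $D\in Z(\mathfrak g)\cap U_m(\mathfrak g)$ has symbol $P$ and acts on $M$ by a scalar by (S). So $DF\subset M_0\subset M_{m-1}$, which says that $P$ kills $F=M_0$. As $F$ generates $\operatorname{gr}M$ over the commutative algebra $S(\mathfrak g)$, $P$ kills $\operatorname{gr}M$ and vanishes on $V(M)$. For $P(x)=\operatorname{tr}(\operatorname{ad}x)^m$, $m\ge1$, this says that all power sums of the eigenvalues of $\operatorname{ad}x$ vanish, so $x$ is nilpotent; $m=2$ gives $B(x,x)=0$.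
\end{proof}

\section{An example: tensor products for $SL(2,\mathbb R)$}\label{sec:example}

In $\mathfrak{sl}_2(\mathbb C)$ let
\[
H=\begin{pmatrix}0&-i\\ i&0\end{pmatrix},\qquad X_\pm=\frac12\begin{pmatrix}1&\pm i\\ \pm i&-1\end{pmatrix}.
\]
Then $[H,X_\pm]=\pm2X_\pm$, $[X_+,X_-]=H$, $\overline H=-H$ and $\overline{X_+}=X_-$. The Killing form $B_1(x,y)=4\operatorname{tr}(xy)$ has $B_1(H,H)=8$, $B_1(X_+,X_-)=4$, $B_1(X_\pm,X_\pm)=0$. The element $H$ spans the complexified Lie algebra of $SO(2)$, and we record a weight by its value on $H$. For $m\ge2$ let $D_m^+$ be the module with basis $X_+^jv$ $(j\ge0)$, where $Hv=mv$ and $X_-v=0$, and let $D_m^-$ be the module with basis $X_-^jw$, where $Hw=-mw$ and $X_+w=0$. These are the $SO(2)$-finite vectors of the holomorphic and antiholomorphic discrete series of $SL(2,\mathbb R)$.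

Let $G=SL(2,\mathbb R)\times SL(2,\mathbb R)$, let $\sigma$ interchange the factors, and let $G'$ be the diagonal. Then $\mathfrak k'=\mathbb C(H,H)$, $L\cong\mathbb C^\times$ and $N=\{1\}$. We compare $M^{\rm I}=D_k^+\otimes D_l^+$ with $M^{\rm II}=D_k^+\otimes D_l^-$. Let $F$ be the line spanned by the tensor product of the two generators. In case I, $\operatorname{gr}M$ is killed by $\mathfrak k$, $(X_-,0)$ and $(0,X_-)$, and it is the polynomial ring in $y_1=(X_+,0)$, $y_2=(0,X_+)$; since $B_1$ pairs $X_+$ with $X_-$, the variety $V$ is the plane of all $x=(sX_-,tX_-)$. In case II the second factor has $X_+$ and $X_-$ interchanged. With $\mathbf m(x)=[x,\bar x]$ the bracket relations give the following.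
\begin{center}
\begin{tabular}{l|c|c}
 & I & II\\ \hline
$x\in V$ & $(sX_-,tX_-)$ & $(sX_-,tX_+)$\\
$B(x,\sigma x)$ & $0$ & $8st$\\
$[x,\sigma x]$ & $0$ & $st(-H,H)$\\
action of $e^{\zeta\operatorname{ad}(H,H)}$ on $(s,t)$ & $(e^{-2\zeta}s,e^{-2\zeta}t)$ & $(e^{-2\zeta}s,e^{2\zeta}t)$\\
weights of $y_1,y_2$ & $2,\ 2$ & $2,\ -2$\\
$\mathbf m(x)$ & $(-|s|^2H,-|t|^2H)$ & $(-|s|^2H,|t|^2H)$\\
$B(\mathbf m(x),\sigma\mathbf m(x))$ & $16|st|^2$ & $-16|st|^2$
\end{tabular}
\end{center}

In case II the function $y_1y_2$ is $L$-invariant, its nonzero level sets are closed $L$-orbits, and its powers produce the infinitely many vectors $X_+^jv\otimes X_-^jw$ of the same $K'$-weight $k-l$. So (c), (d), (f) and (g) fail together. In case I every $L$-orbit has $0$ in its closure, no monomial of positive degree has weight $0$, and the weight $k+l+2j$ occurs exactly in degree $j$, with multiplicity $j+1$. Here $d=2$, $r=1$ and $c(V)=1$.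

The last two rows explain how (d) will imply (f). A closed orbit has a point nearest to the origin, and we shall see that at such a point $\mathbf m(x)\perp\mathfrak k'$. In case II this reads $|s|=|t|$, which picks out the nearest points of the hyperbolas $st=\mathrm{const}$; in case I it reads $|s|^2+|t|^2=0$. In invariant terms, $\mathbf m(x)\perp\mathfrak k'$ means $\sigma\mathbf m(x)=-\mathbf m(x)$, which makes $B(\mathbf m(x),\sigma\mathbf m(x))$ negative unless $\mathbf m(x)=0$, while the entry in column I is never negative.

The decomposition under $G'$ in case I is also explicit. The diagonal element $(X_+,X_+)$ acts on the basis $X_+^av\otimes X_+^bv'$ like multiplication by $y_1+y_2$, so it is injective, and its image has codimension one in each weight space. For the invariant inner product its adjoint is $-(X_-,X_-)$. Hence the kernel of $(X_-,X_-)$ contains exactly one line in each weight $k+l+2j$, and by induction on the weight $M^{\rm I}=\bigoplus_{j\ge0}D^+_{k+l+2j}$. A nonzero intertwining operator from $\tau\in\widehat{G'}$ maps the $K'$-finite vectors of $\tau$ injectively into $M^{\rm I}$,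 so $\tau$ has a lowest weight vector, and the operator is determined by the image of this vector in one of these lines. All $G'$-multiplicities are therefore at most $1$, although $c(V)=1$: the exponent in Theorem~\ref{thm:A} need not be optimal.

Finally, let $\tau$ be an irreducible unitary representation of $SL(2,\mathbb R)$ and let $m$ be a weight of $\tau$ with $|m|$ minimal, with weight vector $v$. Suppose $m\ge2$. Then $|m-2|<m$, so minimality forces $X_-v=0$. The Casimir element $\frac18(H^2-2H+4X_+X_-)$ acts on $v$ by $\frac18((m-1)^2-1)$, while it acts on a module with infinitesimal character $\chi$ by $\frac18(\chi(H)^2-1)$. So $\chi(H)=\pm(m-1)$; the case $m\le-2$ follows by interchanging $X_+$ and $X_-$. A large minimal type thus forces a large infinitesimal character. Section~\ref{sec:small} proves this in general.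

\section{From a Casimir eigenvector to commuting pairs}\label{sec:casimir}

In Sections \ref{sec:casimir}--\ref{sec:Kmult}, $M$ is an irreducible $(\mathfrak g,K)$-module and $V=V(M)$.

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)}]
A nonzero submodule of finite length contains an irreducible $(\mathfrak g',K')$-submodule, which has countable dimension. The element $\Omega_{\mathfrak g'}$ commutes with $\mathfrak g'$, and with $K'$ because $\operatorname{Ad}(K')$ preserves $B|_{\mathfrak g'}$. By (S) it acts on the submodule by a scalar.
\end{proof}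

Condition (b) concerns one vector, and the span of its $K$-translates need not consist of eigenvectors. The way to spread the information over $M$ is to filter from this vector alone. The filtration is then not $K$-stable, and this is where the independence of $F$ in Lemma~\ref{lem:AV} is needed.

\begin{proof}[Proof of \textup{(b)}$\Rightarrow$\textup{(c)}]
The span of the vectors $\Omega_{\mathfrak g'}^jv$ is finite-dimensional and stable under $\Omega_{\mathfrak g'}$, so we may assume $\Omega_{\mathfrak g'}v=cv$. Take $F=\mathbb Cv$; it generates $M$ because $M$ is irreducible. Write $\Omega_{\mathfrak g'}=\sum_iZ_iZ^i$ with $B$-dual bases $Z_i,Z^i$ of $\mathfrak g'$. Its symbol is the function $P'(x)=\sum_iB(Z_i,x)B(Z^i,x)=B(x',x')$. Since $\Omega_{\mathfrak g'}v\in M_0\subset M_1$, the symbol $P'$ kills the generator $v$ of $\operatorname{gr}M$, hence all of $\operatorname{gr}M$. So $B(x',x')=0$ for $x\in V$. On the other hand $B(\sigma x,\sigma x)=B(x,x)=0$ on $V$, and therefore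
\begin{equation}\label{eq:cas}
B(x',x')=\tfrac14\bigl(B(x,x)+2B(x,\sigma x)+B(\sigma x,\sigma x)\bigr)=\tfrac12B(x,\sigma x)\qquad(x\in V).
\end{equation}
This gives (c).
\end{proof}

Condition (c) is one scalar equation. But $V$ is stable under $K_{\mathbb C}$, a larger group than the group $L$ that preserves the equation, so differentiating along $K_{\mathbb C}$ yields new equations.

\begin{proof}[Proof of \textup{(c)}$\Rightarrow$\textup{(d)}]
Let $x\in V$, $Y\in\mathfrak k$ and $x_t=e^{t\operatorname{ad}Y}x\in V$. Differentiate $B(x_t,\sigma x_t)=0$ at $t=0$. Since $B(x,\sigma[Y,x])=B(\sigma x,[Y,x])$, we get $0=2B([Y,x],\sigma x)=2B(Y,[x,\sigma x])$. Now $[x,\sigma x]\in[\mathfrak p,\mathfrak p]\subset\mathfrak k$, and $B$ is nondegenerate on $\mathfrak k$.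
\end{proof}

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(e)}$\Rightarrow$\textup{(c)}]
For $x\in V$, both $x$ and $\sigma x$ are nilpotent. If they commute, $\operatorname{ad}(2x')=\operatorname{ad}x+\operatorname{ad}\sigma x$ is a sum of commuting nilpotent operators. If $x'$ is nilpotent, then $B(x',x')=\operatorname{tr}(\operatorname{ad}x')^2=0$, and \eqref{eq:cas} gives (c).
\end{proof}

\section{Closed orbits}\label{sec:closed}

For $x\in\mathfrak p$ let $\mathbf m(x)=[x,\bar x]=[x,x^\dagger]$. It lies in $\mathfrak k$ and satisfies $\overline{\mathbf m(x)}=-\mathbf m(x)$, so $\mathbf m(x)\in i\mathfrak k_0$; also $\mathbf m(\sigma x)=\sigma\mathbf m(x)$. It governs the variation of the norm along orbits: for $Y\in i\mathfrak k_0$,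
\begin{equation}\label{eq:moment}
\frac{d}{dt}\Big|_{t=0}\bigl|e^{t\operatorname{ad}Y}x\bigr|^2=2\operatorname{Re}B([Y,x],\bar x)=2B(Y,\mathbf m(x)),
\end{equation}
the last number being real because $B$ is real on $i\mathfrak k_0$. At a point of minimal norm on an $L$-orbit, \eqref{eq:moment} kills only the $\mathfrak k'$-component of $\mathbf m(x)$. The following identity, applied with $y=\sigma x$, will kill the $\mathfrak k''$-component.

\begin{lemma}\label{lem:identity}
For $x,y\in\mathfrak p$ we have $B(\mathbf m(x),\mathbf m(y))=|[\bar x,y]|^2-|[x,y]|^2$.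
\end{lemma}

\begin{proof}
Put $A=[\bar x,y]$ and $D=[x,y]$. Both lie in $\mathfrak k$, and $\bar A=[x,\bar y]$, $\bar D=[\bar x,\bar y]$. By invariance of $B$ and the Jacobi identity,
\[
B([x,\bar x],[y,\bar y])=B(x,[\bar x,[y,\bar y]])=B(x,[A,\bar y])+B(x,[y,\bar D]).
\]
The first term is $-B(x,[\bar y,A])=-B([x,\bar y],A)=-B(\bar A,A)=|A|^2$ by \eqref{eq:signs}. The second is $B([x,y],\bar D)=B(D,\bar D)=-|D|^2$.
\end{proof}

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(f)}]
The orbit $\{0\}$ is closed and lies in $V$. Let $\mathcal O\subset V$ be any closed $L$-orbit, $x\in\mathcal O$ a point of minimal norm, and $z=\mathbf m(x)$. For $Y\in i\mathfrak k'_0$ the curve $e^{t\operatorname{ad}Y}x$ lies in $\mathcal O$, so $B(Y,z)=0$ by \eqref{eq:moment}. Hence $z\perp\mathfrak k'$, that is, $z\in\mathfrak k''$ and $\sigma z=-z$. By (d), $[x,\sigma x]=0$, so Lemma~\ref{lem:identity} and \eqref{eq:signs} give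
\[
0\le|[\bar x,\sigma x]|^2=B(\mathbf m(x),\mathbf m(\sigma x))=B(z,\sigma z)=-B(z,z)=-|z|^2.
\]
Thus $[x,x^\dagger]=z=0$. Since $x\in V$ is nilpotent, $x=0$ by Lemma~\ref{lem:normal}.
\end{proof}

\begin{remark}\label{rem:hyp}
That $\mathfrak g'$ is the fixed point set of an involution is used in \eqref{eq:cas}, and again here: the orthogonal complement of $\mathfrak k'$ in $\mathfrak k$ is an eigenspace of an automorphism that commutes with $\mathbf m$. Nilpotency cannot be dropped from the last step. For $\sigma=\theta$ every $x\in\mathfrak p$ satisfies $[x,\sigma x]=0$; but if $B(x,x)\neq0$, the closure of $Lx$ contains a closed orbit on which the invariant $B(y,y)$ is nonzero.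
\end{remark}

\section{Multiplicities of $K'$-types}\label{sec:Kmult}

Up to finite-dimensional factors, $M$ looks like $\mathbb C[V]$ as a $K$-module, and the multiplicity of $F_\gamma$ in $\mathbb C[V_s]$ is the dimension of the weight space $(A_s)_\gamma$. We first bound these dimensions. Condition (f) enters by placing the weights of the generators of $A_s$ in an open half space, which bounds the number of factors in a monomial of given weight.

\begin{lemma}\label{lem:growth}
Let $A$ be a commutative $\mathbb C$-algebra of Krull dimension $d$ generated by $f_1,\dots,f_m$. The span of the monomials of degree at most $n$ in the $f_i$ has dimension at most $C(1+n)^d$.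
\end{lemma}

\begin{proof}
By Noether normalization $A=\sum_{j=1}^J\mathbb C[y]w_j$ with $w_1=1$ and $\mathbb C[y]=\mathbb C[y_1,\dots,y_d]\subset A$ a polynomial ring. Write $f_iw_j=\sum_kp_{ijk}(y)w_k$ with $\deg p_{ijk}\le e$. By induction on $n$, starting from $1=w_1$, a monomial of degree at most $n$ lies in $\sum_k\mathbb C[y]_{\le en}w_k$, which has dimension at most $J\binom{en+d}{d}$.
\end{proof}

Fix a component $V_s$ and write $A=A_s$, $d=d_s$, $r=r_s$. As $K_{\mathbb C}$ and $\mathbb C^\times$ are connected, $V_s$ is a $K_{\mathbb C}$-stable closed cone. The algebra $A$ is a finitely generated domain. It is graded by degree, since $N$ commutes with scalings, with degree zero part $\mathbb C$; it is also graded by $\mathfrak t$-weight, compatibly, and $\dim A_\gamma=\dim\operatorname{Hom}_{K'_0}(F_\gamma,\mathbb C[V_s])$ by highest weight theory. Choose nonzero generators $f_1,\dots,f_m$ of positive degree that are homogeneous for both gradings, with weights $\gamma_1,\dots,\gamma_m$. Every weight of $A$ is a sum of $\gamma_i$'s, so we may number them so that $\gamma_1,\dots,\gamma_r$ are linearly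 independent.

\begin{lemma}\label{lem:As}
We have $r\le d$. If \textup{(f)} holds, then $\dim A_\gamma\le C(1+|\gamma|)^{d-r}$ for all $\gamma$.
\end{lemma}

\begin{proof}
The monomials in $f_1,\dots,f_r$ are nonzero and have pairwise distinct weights, so they are linearly independent. Thus $f_1,\dots,f_r$ are algebraically independent, and $r\le d$ because $d$ is the transcendence degree of the fraction field of $A$.

Assume (f). \emph{There is no relation $\sum n_i\gamma_i=0$ with $0\ne(n_i)\in\mathbb N^m$.} Otherwise $f=\prod f_i^{n_i}\ne0$ is a highest weight vector of weight $0$, hence $L$-invariant, and homogeneous of positive degree, so $f(0)=0$. For $x\in V_s$ the closure of $Lx$ contains a closed orbit, which is $\{0\}$ by (f). So $f(x)=f(0)=0$ for all $x$, a contradiction.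

\emph{There is a linear form $\ell$ on $(i\mathfrak t_0)^*$ with $\ell(\gamma_i)\ge1$ for all $i$.} By Gordan's theorem, for vectors $\gamma_1,\dots,\gamma_m$ in a real vector space either some linear form is positive on all of them, or $\sum n_i\gamma_i=0$ for some real $n_i\ge0$, not all zero. In the second case, as the $\gamma_i$ lie in a lattice, the relation is a linear system with integer coefficients; rational solutions are dense among the real solutions that vanish where $(n_i)$ does, so there is a nonzero solution in $\mathbb N^m$. This has been excluded.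

\emph{Counting.} A monomial $\prod f_i^{n_i}$ of weight $\gamma$ has $\sum n_i\le\ell(\gamma)$. By Lemma~\ref{lem:growth},
\begin{equation}\label{eq:total}
\sum_{\ell(\gamma)\le u}\dim A_\gamma\le C_1(1+u)^d\qquad(u\ge0).
\end{equation}
This already bounds $\dim A_\gamma$ with exponent $d$. To gain $r$, we show that one large weight space creates about $n^r$ others. Let $A_\gamma\ne0$, so that $\ell(\gamma)\ge0$, and let $n$ be the least integer $\ge\ell(\gamma)+1$. For $a\in\mathbb N^r$ with $\sum a_i\le n$, multiplication by $\prod_{i\le r}f_i^{a_i}$ injects $A_\gamma$ into $A_{\gamma+\sum a_i\gamma_i}$, because $A$ is a domain. These $\binom{n+r}{r}\ge n^r/r!$ weights are pairwise distinct, and $\ell$ is at most $C_2n$ on them, where $C_2=1+\max_i\ell(\gamma_i)$. By \eqref{eq:total}, $\dim A_\gamma\le r!\,C_1(1+C_2n)^dn^{-r}\le C_3n^{d-r}$. Finally $n\le\ell(\gamma)+2\le C_4(1+|\gamma|)$ and $d-r\ge0$.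
\end{proof}

\begin{proposition}\label{prop:Kmult}
If \textup{(f)} holds, there is a constant $C$ such that $\dim\operatorname{Hom}_{K'_0}(F_\mu,M)\le C(1+|\mu|)^{c(V)}$ for every irreducible $K'_0$-module $F_\mu$.
\end{proposition}

\begin{proof}
Take $F$ to be $K$-stable. By complete reducibility $M\cong Q:=\operatorname{gr}M$ as $K$-modules. As $\mathfrak k$ kills $Q$, it is a finitely generated module over $S(\mathfrak p)=\mathbb C[\mathfrak p]$, with a compatible action of $K$. The annihilator need not be radical, so $Q$ need not be a module over $\mathbb C[V]$; we filter once more. Let $I\subset S(\mathfrak p)$ be the ideal of $V$, which is $K$-stable. By the Nullstellensatz $I$ is the radical of the annihilator, so $I^eQ=0$ for some $e$. For $0\le i<e$ the quotient $Q_i=I^iQ/I^{i+1}Q$ is a finitely generated $\mathbb C[V]$-module. Choose a finite-dimensional $K$-stable subspace $E_i\subset Q_i$ that generates it; multiplication is a $K$-equivariant surjection $\mathbb C[V]\otimes E_i\to Q_i$. Restriction of functions is an equivariant injection $\mathbb C[V]\to\bigoplus_s\mathbb C[V_s]$. Hence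
\[
\dim\operatorname{Hom}_{K'_0}(F_\mu,M)\le\sum_{i,s}\dim\operatorname{Hom}_{K'_0}(F_\mu,\mathbb C[V_s]\otimes E_i)=\sum_{i,s}\dim\operatorname{Hom}_{K'_0}(F_\mu\otimes E_i^*,\mathbb C[V_s]).
\]
By Lemma~\ref{lem:tensor}, $F_\mu\otimes E_i^*$ has at most $\dim E_i$ constituents $F_\gamma$, with $|\gamma-\mu|$ bounded independently of $\mu$. Lemma~\ref{lem:As} bounds the contribution of each by $C(1+|\mu|)^{d_s-r_s}$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
(f)$\Rightarrow$(g): for an irreducible $K'$-module $E$, the space $\operatorname{Hom}_{K'}(E,M)\subset\operatorname{Hom}_{K'_0}(E,M)$ is finite-dimensional by Proposition~\ref{prop:Kmult}.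

(g)$\Rightarrow$(a): by Frobenius reciprocity an irreducible $K'$-module containing $F_\mu$ is a constituent of the finite-dimensional module $\operatorname{Ind}_{K'_0}^{K'}F_\mu$, so there are finitely many of them, and (g) shows that the $K'_0$-isotypic components of $M$ are finite-dimensional. Let $E\subset M$ be finite-dimensional and $K'$-stable. It lies in a finite sum $M_E$ of $K'_0$-isotypic components. The algebra $Z(\mathfrak g')$ commutes with the connected group $K'_0$, so it preserves $M_E$, and the kernel $J$ of $Z(\mathfrak g')\to\operatorname{End}(M_E)$ is an ideal of finite codimension. Being central, $J$ kills $U(\mathfrak g')E$. By (H2) the $(\mathfrak g',K')$-submodule $U(\mathfrak g')E$ has finite length over $(\mathfrak g',K'_0)$, hence over $(\mathfrak g',K')$. Since $M$ has countable dimension, it is the union of an increasing sequence of such $E$, and (a) follows.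
\end{proof}

\section{Small types in unitary representations}\label{sec:small}

\begin{proposition}\label{prop:small}
There is a constant $C=C(G,G')$ such that every irreducible unitary representation of $G'_0$ with infinitesimal character $\chi$ contains a $K'_0$-type $F_\mu$ with $|\mu|\le C(1+\|\chi\|)$.
\end{proposition}

For $SL(2,\mathbb R)$ the lowering operator killed a vector $v$ of minimal type, and the Casimir element could be evaluated on $v$. In general two things go wrong. An element $X\in\mathfrak p'$ of weight $\beta$ with $\langle\mu,\beta\rangle<0$ need not kill a highest weight vector $v$ of a minimal type $\mu$, since $Xv$ can have components in larger types; we only obtain that $Xv$ is small compared with $|\mu|$. And minimality says nothing when $\langle\mu,\beta\rangle=0$. We therefore argue by contradiction and pass to a limit. Given representations with $|\mu_n|$ much larger than $\|\chi_n\|$, divide the action of $\mathfrak g'$ by $|\mu_n|$. Commutators tend to zero, and the limit is described by points $\xi=\xi_{\mathfrak k}+\xi_{\mathfrak p}\in\mathfrak g'$. We shall find that $\xi\in i\mathfrak g'_0$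 by unitarity, that $\xi$ is nilpotent because $\chi_n$ is negligible, that $\xi_{\mathfrak k}\ne0$, and that $[\xi_{\mathfrak k},\xi_{\mathfrak p}]=0$ by minimality; these four properties contradict Lemma~\ref{lem:normal}. The last one is the classical form of minimality: for $X\in\mathfrak p'_0$ the derivative of $B(\xi_{\mathfrak k},\xi_{\mathfrak k})$ along $e^{t\operatorname{ad}X}\xi$ is $2B(X,[\xi_{\mathfrak p},\xi_{\mathfrak k}])$.

\subsection{An a priori bound}\label{ss:apriori}

Let $\tau$ be irreducible unitary with infinitesimal character $\chi$. All vectors are $K'_0$-finite. Elements of $\mathfrak g'_0$ act by formally skew-adjoint operators, so the formal adjoint of $Y\in\mathfrak g'$ is $Y^*=-\bar Y$ (not to be confused with $Y^\dagger$). For $R\ge0$ let $\tau[R]$ be the sum of the isotypic components of the types $F_\kappa$ with $|\kappa|\le R$, and let $b$ be the largest norm of a $\mathfrak t$-weight of $\mathfrak g'$.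

\begin{lemma}\label{lem:apriori}
There is $C_0=C_0(G,G')$ such that for $w\in\tau[R]$ and $Y\in\mathfrak g'$
\begin{equation}\label{eq:apriori}
Yw\in\tau[R+b],\qquad\|Yw\|\le C_0|Y|\,(R+1+\|\chi\|)\,\|w\|.
\end{equation}
\end{lemma}

\begin{proof}
The action map $\mathfrak g'\otimes\tau[R]\to\tau$ is $K'_0$-equivariant, so the first claim follows from Lemma~\ref{lem:tensor}. Let $X_i$ be a basis of $\mathfrak p'_0$ orthonormal for $B$ and $Y_j$ a basis of $\mathfrak k'_0$ orthonormal for $-B$; together they form an orthonormal basis of $\mathfrak g'$ for $(\cdot,\cdot)$. The Casimir element of $\mathfrak k'$ for $B$ is $\Omega_{\mathfrak k'}=-\sum Y_j^2$; it acts on $F_\kappa$ by $|\kappa+\rho_c|^2-|\rho_c|^2$ (see \eqref{eq:omega} below, applied to a highest weight vector). Also $\Omega_{\mathfrak g'}=\sum X_i^2+\Omega_{\mathfrak k'}$, and it acts by a scalar $c_\tau$ with $|c_\tau|\le C'(1+\|\chi\|)^2$ by \eqref{eq:HCdeg}. Skew-adjointness gives $\sum\|Y_jw\|^2=\langle\Omega_{\mathfrak k'}w,w\rangle$ and $\sum\|X_iw\|^2=\langle\Omega_{\mathfrak k'}w,w\rangle-c_\tau\|w\|^2$. By the Cauchy--Schwarz inequality,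
\[
\|Yw\|^2\le|Y|^2\Bigl(\sum\|X_iw\|^2+\sum\|Y_jw\|^2\Bigr)\le|Y|^2\bigl(2(R+|\rho_c|)^2+C'(1+\|\chi\|)^2\bigr)\|w\|^2.\qedhere
\]
\end{proof}

For each positive root $\alpha$ of $(\mathfrak k',\mathfrak t)$ choose a root vector $E_\alpha$ with $|E_\alpha|=1$ and put $E_{-\alpha}=-\overline{E_\alpha}=E_\alpha^*$. Conjugation sends the $\mathfrak t$-weight $\beta$ to $-\beta$, because $\overline H=-H$ on $i\mathfrak t_0$ where weights are real; so $E_{-\alpha}$ is a root vector for $-\alpha$. By \eqref{eq:signs}, $B(E_\alpha,E_{-\alpha})=1$, hence $[E_\alpha,E_{-\alpha}]=H_\alpha$. With a $B$-orthonormal basis $H_i$ of $i\mathfrak t_0$,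
\[
\Omega_{\mathfrak k'}=\sum_iH_i^2+\sum_{\alpha>0}(E_\alpha E_{-\alpha}+E_{-\alpha}E_\alpha)=\sum_iH_i^2+2H_{\rho_c}+2\sum_{\alpha>0}E_{-\alpha}E_\alpha .
\]
So for a vector $w$ of weight $\lambda$,
\begin{equation}\label{eq:omega}
\langle\Omega_{\mathfrak k'}w,w\rangle=\bigl(|\lambda+\rho_c|^2-|\rho_c|^2\bigr)\|w\|^2+2\sum_{\alpha>0}\|E_\alpha w\|^2.
\end{equation}

\subsection{The use of minimality}\label{ss:min}

Suppose Proposition~\ref{prop:small} fails. Then for each $n$ there is an irreducible unitary $\tau_n$, with infinitesimal character $\chi_n$, all of whose types have norm greater than $n(1+\|\chi_n\|)$. Let $F_{\mu_n}$ be a type of $\tau_n$ that minimizes $|\kappa+\rho_c|$, that is, the eigenvalue of $\Omega_{\mathfrak k'}$; it exists because the weights lie in a lattice. Put $R_n=|\mu_n|$, and let $v_n$ be a unit highest weight vector of this type. Then $R_n\to\infty$ and $(1+\|\chi_n\|)/R_n\to0$. After passing to a subsequence, $\mu_n/R_n\to\mu_\infty$ with $|\mu_\infty|=1$.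

Let $X$ lie in the weight space $\mathfrak p'_\beta$ with $\langle\mu_\infty,\beta\rangle<0$. The vector $Xv_n$ has weight $\mu_n+\beta$, and $E_\alpha Xv_n=[E_\alpha,X]v_n$ for $\alpha>0$. By the choice of $\mu_n$ we have $\langle\Omega_{\mathfrak k'}w,w\rangle\ge(|\mu_n+\rho_c|^2-|\rho_c|^2)\|w\|^2$ on $\tau_n$. Comparing with \eqref{eq:omega} for $w=Xv_n$,
\[
-\bigl(2\langle\mu_n+\rho_c,\beta\rangle+|\beta|^2\bigr)\|Xv_n\|^2\le2\sum_{\alpha>0}\|[E_\alpha,X]v_n\|^2 .
\]
The right side is $O(R_n^2)$ by \eqref{eq:apriori}, and the coefficient on the left divided by $R_n$ tends to $-2\langle\mu_\infty,\beta\rangle>0$. So $\|Xv_n\|^2=O(R_n)$, and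
\begin{equation}\label{eq:lowering}
R_n^{-1}\|Xv_n\|\to0\qquad\bigl(X\in\mathfrak p'_\beta,\ \langle\mu_\infty,\beta\rangle<0\bigr).
\end{equation}

\subsection{The commutative limit}\label{ss:limit}

The rescaled operators $R_n^{-1}Y$ no longer represent the Lie algebra, so we work with the tensor algebra $T(\mathfrak g')$. Let $u\mapsto u_n$ be the algebra homomorphism from $T(\mathfrak g')$ to operators on the $K'_0$-finite vectors of $\tau_n$ with $Y_n=R_n^{-1}Y$ for $Y\in\mathfrak g'$, and put $\varphi_n(u)=\langle u_nv_n,v_n\rangle$. If $a\in T(\mathfrak g')$ has degree at most $m$, then $a_nv_n\in\tau_n[R_n+mb]$, and \eqref{eq:apriori} gives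
\begin{equation}\label{eq:step}
\|Y_na_nv_n\|\le C_0|Y|\,\frac{R_n+mb+1+\|\chi_n\|}{R_n}\,\|a_nv_n\|,
\end{equation}
where the fraction tends to $1$. By induction on the degree, the sequence $\varphi_n(u)$ is bounded for each $u$. Since $T(\mathfrak g')$ has countable dimension, a diagonal subsequence converges pointwise to a linear form $\varphi$. For $a,a'\in T(\mathfrak g')$ and $Y,Z\in\mathfrak g'$,
\[
\varphi_n\bigl(a\otimes(Y\otimes Z-Z\otimes Y)\otimes a'\bigr)=R_n^{-1}\varphi_n\bigl(a\otimes[Y,Z]\otimes a'\bigr)\to0,
\]
so $\varphi$ factors through $S(\mathfrak g')$. Let $*$ be the antilinear anti-automorphism of $T(\mathfrak g')$ extending $Y\mapsto-\bar Y$. It descends to $S(\mathfrak g')$, and $(u^*)_n$ is the formal adjoint of $u_n$. Hence for $a,a'\in S(\mathfrak g')$ and any lifts to $T(\mathfrak g')$,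
\begin{equation}\label{eq:form}
\varphi(a'^*a)=\lim_n\langle a_nv_n,a'_nv_n\rangle .
\end{equation}
So $\varphi(a'^*a)$ is a positive semidefinite Hermitian form on $S(\mathfrak g')$ with $\varphi(1)=1$, and the limit of \eqref{eq:step} is
\begin{equation}\label{eq:bounded}
\varphi\bigl((Ya)^*(Ya)\bigr)\le C_0^2|Y|^2\varphi(a^*a)\qquad(a\in S(\mathfrak g'),\ Y\in\mathfrak g').
\end{equation}

We have a positive functional and want a point of $\mathfrak g'$; the Gelfand--Naimark--Segal construction and a character of a commutative $C^*$-algebra provide it. By the Cauchy--Schwarz inequality $\mathcal I=\{a:\varphi(a^*a)=0\}$ is a subspace, and the form induces an inner product on $S(\mathfrak g')/\mathcal I$. Let $\mathcal H$ be the completion and $e$ the class of $1$, a unit vector. By \eqref{eq:bounded}, multiplication by $Y\in\mathfrak g'$ preserves $\mathcal I$ and is bounded on the quotient. So multiplication by $a\in S(\mathfrak g')$ extends to a bounded operator $\Lambda(a)$ on $\mathcal H$, and $\Lambda$ is an algebra homomorphism with $\Lambda(a)^*=\Lambda(a^*)$. If $\Lambda(a)e=0$, then $\Lambda(a)\Lambda(a')e=\Lambda(a')\Lambda(a)e=0$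 for all $a'$, so $\Lambda(a)=0$ by density. With \eqref{eq:form} this gives the rule:
\[
\text{if }\|a_nv_n\|\to0\text{ for some lift of }a,\text{ then }\Lambda(a)=0=\Lambda(a^*).
\]
We apply it three times.
\begin{itemize}
\item[(i)] \emph{$\Lambda(P)=0$ for $\mathfrak g'$-invariant $P\in S^m(\mathfrak g')$, $m>0$.} Lift $P$ to a symmetric tensor. Its image in $U(\mathfrak g')$ lies in $Z(\mathfrak g')\cap U_m(\mathfrak g')$, so by \eqref{eq:HCdeg} $P_n$ is a scalar of modulus at most $C_P\bigl((1+\|\chi_n\|)/R_n\bigr)^m\to0$.
\item[(ii)] \emph{$\Lambda(E_{\pm\alpha})=0$, and $\Lambda(H)=\mu_\infty(H)$ for $H\in\mathfrak t$.} Indeed $E_\alpha v_n=0$ and $E_{-\alpha}=E_\alpha^*$ for $\alpha>0$, and for $a=H-\mu_\infty(H)$ we have $\|a_nv_n\|=|\mu_n(H)/R_n-\mu_\infty(H)|\to0$.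
\item[(iii)] \emph{$\Lambda(X)=0$ for $X\in\mathfrak p'_\beta$ with $\langle\mu_\infty,\beta\rangle\ne0$.} For $\langle\mu_\infty,\beta\rangle<0$ this is \eqref{eq:lowering}, and $*$ maps $\mathfrak p'_\beta$ onto $\mathfrak p'_{-\beta}$.
\end{itemize}

\begin{proof}[End of the proof of Proposition~\ref{prop:small}]
The norm closure of $\Lambda(S(\mathfrak g'))$ is a commutative unital $C^*$-algebra, nonzero because $e\ne0$. By Gelfand's theory it has a character $\omega$, and characters respect adjoints. The linear form $Y\mapsto\omega(\Lambda(Y))$ is $B(\xi,\cdot)$ for some $\xi\in\mathfrak g'$, and $\omega(\Lambda(P))=P(\xi)$ for all $P\in S(\mathfrak g')$, viewed as polynomial functions on $\mathfrak g'$ through $B$, since both sides are algebra homomorphisms in $P$. From $B(\xi,-\bar Y)=\overline{B(\xi,Y)}=B(\bar\xi,\bar Y)$ we get $\bar\xi=-\xi$. Write $\xi=\xi_{\mathfrak k}+\xi_{\mathfrak p}$ with $\xi_{\mathfrak k}\in i\mathfrak k'_0$ and $\xi_{\mathfrak p}\in i\mathfrak p'_0$; then $\xi^\dagger=\xi_{\mathfrak k}-\xi_{\mathfrak p}$.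

By (ii), $B(\xi_{\mathfrak k},\cdot)$ vanishes on all root vectors of $\mathfrak k'$ and equals $\mu_\infty$ on $\mathfrak t$, so $\xi_{\mathfrak k}=H_{\mu_\infty}\ne0$. The form $B$ pairs $\mathfrak p'_\beta$ nondegenerately with $\mathfrak p'_{-\beta}$ and vanishes between other weight spaces, so by (iii) $\xi_{\mathfrak p}$ has components only in the $\mathfrak p'_\beta$ with $\beta(H_{\mu_\infty})=\langle\mu_\infty,\beta\rangle=0$. Hence $[\xi,\xi^\dagger]=-2[\xi_{\mathfrak k},\xi_{\mathfrak p}]=0$. By (i), applied to the invariant polynomials $y\mapsto\operatorname{tr}_{\mathfrak g}(\operatorname{ad}y)^m$ on $\mathfrak g'$ for $m\ge1$, the element $\xi$ is nilpotent. Lemma~\ref{lem:normal} gives $\xi=0$, contradicting $\xi_{\mathfrak k}\ne0$.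
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

By (H1), $M=\pi_K$ is an irreducible $(\mathfrak g,K)$-module, dense in the Hilbert space of $\pi$; this is the only use of the unitarity of $\pi$. Let $V=V(M)$. The hypothesis is condition (a), so (f) holds by Theorem~\ref{thm:B}, and Proposition~\ref{prop:Kmult} applies to $M$.

An intertwining operator sends $K'_0$-finite vectors to $K'_0$-finite vectors, which a priori need not be $K$-finite, so we first pass from $M$ to the Hilbert space. The orthogonal projection $P_\mu$ onto the $F_\mu$-isotypic part of $\pi|_{K'_0}$ is an integral of operators $\pi(k)$, $k\in K'_0$, so it preserves each of the finite-dimensional $K$-isotypic components, and hence $M$. By continuity $P_\mu M$ is dense in the range of $P_\mu$. It is finite-dimensional by Proposition~\ref{prop:Kmult}, so it is the whole range. Therefore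
\[
\dim\operatorname{Hom}_{K'_0}(F_\mu,\pi)=\dim\operatorname{Hom}_{K'_0}(F_\mu,M)\le C(1+|\mu|)^{c(V)}
\]
for all $\mu$. In particular $\pi|_{K'_0}$, and with it $\pi|_{K'}$, is admissible.

Let $\tau\in\widehat{G'}$. By Lemma~\ref{lem:norm} there is an irreducible $\tau_0\subset\tau|_{G'_0}$, and its infinitesimal character has norm $\|\chi_\tau\|$. By Proposition~\ref{prop:small} there is a copy $F_\mu\subset\tau_0\subset\tau$ with $|\mu|\le C'(1+\|\chi_\tau\|)$, where $C'$ depends only on $(G,G')$. If $T\in\operatorname{Hom}_{G'}(\tau,\pi|_{G'})$ vanishes on $F_\mu$, its kernel is a nonzero closed $G'$-invariant subspace of $\tau$, so $T=0$. Thus $T\mapsto T|_{F_\mu}$ is injective, and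
\[
\dim\operatorname{Hom}_{G'}(\tau,\pi|_{G'})\le\dim\operatorname{Hom}_{K'_0}(F_\mu,\pi)\le C(1+|\mu|)^{c(V)}\le C(1+C')^{c(V)}(1+\|\chi_\tau\|)^{c(V)}.
\]
The constant does not depend on $\tau$. \qed

\section{An example with linear growth}\label{sec:exponent}

Let $G=SL(3,\mathbb C)$, $\sigma=\theta$ with $\theta(g)=(g^*)^{-1}$, and $G'=K=SU(3)$, so that $L=K_{\mathbb C}=SL(3,\mathbb C)$. Let $\pi$ be a spherical unitary principal series representation, that is, $\pi$ is unitarily induced from a unitary character of the upper triangular subgroup that is trivial on the diagonal torus $T$ of $K$. These representations are irreducible. We show that the multiplicities in $\pi|_K$ are unbounded and that the exponent $c(V)$ of Theorem~\ref{thm:A} is $1$, which is the true order of growth.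

\emph{Multiplicities.} Since $\pi|_K=L^2(K/T)$, Frobenius reciprocity shows that the multiplicity of $F_\mu$ is the dimension $m_0(\mu)$ of its zero weight space. Let $\omega_1,\omega_2$ be the fundamental weights, $\mu=a\omega_1+b\omega_2$, and $S^a=S^a(\mathbb C^3)$. By Pieri's rule $S^a\otimes(S^b)^*\cong F_\mu\oplus\bigl(S^{a-1}\otimes(S^{b-1})^*\bigr)$, where $S^{-1}=0$. A basis of the zero weight space of $S^a\otimes(S^b)^*$ is given by the pairs of monomials whose exponent vectors differ by a multiple of $(1,1,1)$. There are none unless $a\equiv b\pmod 3$, and then the monomial of smaller degree is arbitrary and determines the other, so there are $\binom{\min(a,b)+2}{2}$. Subtracting,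
\[
m_0(a\omega_1+b\omega_2)=\min(a,b)+1\quad\text{if }a\equiv b\ (\mathrm{mod}\ 3),
\]
and $m_0=0$ otherwise. For $\mu=k(\omega_1+\omega_2)=k\rho_c$ the infinitesimal character is $(k+1)\rho_c$, so the multiplicity $k+1$ equals $\|\chi_{F_\mu}\|/|\rho_c|$. The growth is at least linear, and $c(V)\ge1$ by Proposition~\ref{prop:Kmult}.

\emph{The associated variety.} The map $X\mapsto(X,\theta X)$ identifies $\mathfrak g$ with $\mathfrak{sl}_3\oplus\mathfrak{sl}_3$ so that $\theta$ interchanges the summands. Then $\mathfrak p=\{(x,-x)\}$ is the adjoint representation of $L$, and its nilpotent elements form the nilpotent cone $\mathcal N$ of $\mathfrak{sl}_3$. By the Jordan form, $\mathcal N$ consists of three orbits, distinguished by the rank $0,1,2$, and the orbit of rank $2$ is dense. If $V\ne\mathcal N$, then $V$ is $\{0\}$, with $c(V)=0$, or the closure $\overline{\mathcal O}$ of the orbit of the highest root vector $E$. The dual of the degree $k$ part of $\mathbb C[\overline{\mathcal O}]$ is the span of the powers $(gE)^k$, $g\in L$, in $S^k(\mathfrak{sl}_3)$, which is the irreducible module generated by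 the highest weight vector $E^k$. So $\mathbb C[\overline{\mathcal O}]=\bigoplus_kF_{k(\omega_1+\omega_2)}$, these modules being self-dual; the algebra $A$ is a polynomial ring in one generator of nonzero weight, and again $c=1-1=0$. Both cases contradict $c(V)\ge1$, so $V=\mathcal N$.

\emph{The exponent.} Let $A=\mathbb C[\mathcal N]^N$, with $f_i,\gamma_i,\ell$ as in Section~\ref{sec:Kmult}. By Kostant's theorem the multiplicity of $F_\gamma$ in $\mathbb C[\mathcal N]$ is $m_0(\gamma)$. The weights $\omega_1+\omega_2$ and $3\omega_1$ occur, so $r=2$. A weight $\gamma=\sum n_i\gamma_i$ with $\ell(\gamma)\le n$ has $\sum n_i\le n$, so $|\gamma|=O(n)$; there are $O(n^2)$ such weights, each with $m_0(\gamma)=O(n)$. Hence $\sum_{\ell(\gamma)\le n}\dim A_\gamma=O(n^3)$. On the other hand, $d$ of the generators $f_i$ are algebraically independent, and their monomials of degree at most $n/\max_i\ell(\gamma_i)$ show that the same sum is at least $\varepsilon n^d$ for some $\varepsilon>0$. So $d\le3$ and $c(V)=d-2\le1$. Thus $c(V)=1$.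

\begin{thebibliography}{9}

\bibitem{Jan}
Fabian Januszewski, \emph{Algebraic Characters for Harish-Chandra modules}, arXiv:1201.2447 (2012).

\bibitem{Wal}
Wallach, \emph{Real Reductive Groups I}.

\end{thebibliography}
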